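\title{Universal cycles for multisets}

\begin{abstract}
A universal cycle for the $t$-multisets of $[n]=\{1,\dots,n\}$ is a cyclic sequence in which every $t$-multiset of $[n]$ occurs exactly once as $t$ consecutive terms. Counting occurrences of a letter shows that $n$ must divide $\binom{n+t-1}{t}$. We prove that this condition is also sufficient when $n$ is large in terms of $t$, which confirms a conjecture posed in a paper of Hurlbert, Johnson and Zahl. The multisets with a repeated element are covered by short cyclic words chosen with the Lov\'asz Local Lemma, the remaining sets are covered by a tight Euler tour given by a theorem of Glock, Joos, K\"uhn and Osthus, and the pieces are spliced together in a de Bruijn-type digraph. The method also applies to multisets with bounded multiplicities and to more general families.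
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n$ and $t$ be positive integers and $[n]=\{1,\dots,n\}$. A \emph{$t$-multiset} of $[n]$ is an unordered list of $t$ elements of $[n]$, repetitions allowed; there are $\binom{n+t-1}{t}$ of them. We call a $t$-multiset a \emph{set} if it has no repeated element and a \emph{nonset} otherwise. The \emph{support} $\operatorname{supp}(M)$ of a multiset $M$ is the set of its distinct elements, so a nonset has support size at most $t-1$. We write $A+B$ for the sum of two multisets (multiplicities add) and $x^k$ for $k$ copies of $x$, and in examples we abbreviate $\{1,1,2\}$ to $112$.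

A \emph{cyclic word} is a sequence $a_1a_2\cdots a_L$ of letters from $[n]$ whose indices are read modulo $L$. It has $L$ \emph{windows} $(a_i,a_{i+1},\dots,a_{i+t-1})$, one for each $i\in\{1,\dots,L\}$, and the \emph{content} of a window is the multiset of its $t$ entries. A collection of cyclic words \emph{covers a family $\mathcal F$ of $t$-multisets exactly} if the contents of all windows of all the words are the members of $\mathcal F$, each occurring once. A \emph{universal cycle for $\mathcal F$} is a single cyclic word that covers $\mathcal F$ exactly. It has length $|\mathcal F|$, so it lists the family at the cost of one letter per member: each member arises from the previous one by dropping its oldest letter and appending a new one. For example, $112233$ is a universal cycle for the $2$-multisets of $[3]$, with contents $11,12,22,23,33,13$.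

For which $n$ and $t$ is there a universal cycle for the family of all $t$-multisets of $[n]$? There is an arithmetic obstruction. For a family $\mathcal F$ and a letter $x$, let $d_{\mathcal F}(x)$ be the sum of the multiplicities of $x$ in the members of $\mathcal F$. In a cyclic word $a_1\cdots a_L$, the multiplicities of $x$ in the $L$ windows add up to the number of pairs $(i,k)$ with $1\le i\le L$, $0\le k\le t-1$ and $a_{i+k}=x$, which is $t$ times the number of occurrences of $x$ in the word. Hence, if a collection of cyclic words covers $\mathcal F$ exactly, then
\begin{equation}\label{eq:count}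
d_{\mathcal F}(x)=t\cdot\#\{\text{occurrences of $x$ in the words}\}\qquad\text{for every }x\in[n].
\end{equation}
So $\mathcal F$ can have a universal cycle only if $t\mid d_{\mathcal F}(x)$ for all $x$. If $\mathcal F$ is invariant under all permutations of $[n]$, then the numbers $d_{\mathcal F}(x)$ are equal and sum to $t|\mathcal F|$, so
\begin{equation}\label{eq:sym}
d_{\mathcal F}(x)=t|\mathcal F|/n\ \text{ for all }x,\qquad\text{and}\qquad t\mid d_{\mathcal F}(x)\iff n\mid|\mathcal F|.
\end{equation}
For the family of all $t$-multisets the necessary condition is therefore $n\mid\binom{n+t-1}{t}$.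

For $t=1$ the condition always holds, and any permutation of $[n]$ is a universal cycle. For $t=2$ it reads $n\mid n(n+1)/2$, that is, $n$ is odd, and it is sufficient: for $n=1$ take the word $1$, and for odd $n\ge3$ write down the vertices along an Euler tour of the complete graph $K_n$ and double one occurrence of each letter. For larger $t$ the condition can fail to be sufficient when $n$ is small. Let $t\ge3$ be odd and $n=2$. Then $n$ divides $\binom{t+1}{t}=t+1$, but a universal cycle would have length $t+1$ and contain $t$ positions carrying $1^t$ and $t$ other positions carrying $2^t$, which is impossible since $2t>t+1$. This failure comes from lack of room, so one guesses that divisibility is the only obstruction once $n$ is large. This is the conjecture posed in \cite{HJZ}, and we prove it.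

\begin{theorem}\label{thm:main}
For every $t\ge1$ there is $n_0(t)$ such that for all $n\ge n_0(t)$, a universal cycle for the $t$-multisets of $[n]$ exists if and only if $n\mid\binom{n+t-1}{t}$.
\end{theorem}

Since $t\binom{n+t-1}{t}=n\binom{n+t-1}{t-1}$, the condition is equivalent to $t\mid\binom{n+t-1}{t-1}$, and it holds whenever $\gcd(n,t)=1$. In particular, universal cycles exist for all large $n$ coprime to $t$.

\subsection{Euler tours in typical hypergraphs}

There are at most $2^tn^{s}$ multisets of size $t$ and support size $s$, so the nonsets number $O(n^{t-1})$ and almost all $t$-multisets are sets. For families of sets we rely on one external theorem. A \emph{$k$-graph} $G$ consists of a vertex set $V(G)$ and a set $E(G)$ of $k$-subsets of $V(G)$, the edges; the degree $\deg_G(x)$ is the number of edges containing $x$. For a $(k-1)$-subset $S$ of $V(G)$ let $N_G(S)=\{v: S\cup\{v\}\in E(G)\}$. A $k$-graph $G$ on $n$ vertices is \emph{$(c,h,p)$-typical} if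
\[
(1-c)p^{|\mathcal A|}n\ \le\ \Bigl|\bigcap_{S\in\mathcal A}N_G(S)\Bigr|\ \le\ (1+c)p^{|\mathcal A|}n
\]
for every set $\mathcal A$ of at most $h$ subsets of $V(G)$ of size $k-1$; the empty intersection is $V(G)$. In words, common neighborhoods have about the size expected in a random $k$-graph with edge probability $p$. In the complete $k$-graph $K_n^{(k)}$ we have $N(S)=[n]\setminus S$, so the intersection has between $n-h(k-1)$ and $n$ elements, and
\begin{equation}\label{eq:complete}
K_n^{(k)}\text{ is $(c,h,1)$-typical whenever }n\ge h(k-1)/c.
\end{equation}
A \emph{tight Euler tour} of $G$ is a cyclic sequence of vertices in which any $k$ cyclically consecutive vertices form an edge and every edge arises exactly once in this way. For $k=t$ this is a universal cycle for $E(G)$.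

\begin{theorem}[Glock, Joos, K\"uhn and Osthus \cite{GJKO}]\label{thm:gjko}
For all $k\ge2$ and $p\in(0,1]$ there are $c_*>0$ and $h_*,n_*$ such that every $(c_*,h_*,p)$-typical $k$-graph on $n\ge n_*$ vertices, all of whose vertex degrees are divisible by $k$, has a tight Euler tour.
\end{theorem}

What makes this theorem useful here is that typicality is robust: it survives, with a slightly larger $c$, the deletion of a bounded number of edges at every $(k-1)$-set.

\subsection{More general families}

The proof of Theorem~\ref{thm:main} covers the nonsets by short random words, and it needs only that a positive proportion of these words stays inside the family to be covered. This leaves room to restrict the multiplicities, to thin out the sets, and to forbid some nonsets. The \emph{type} of a $t$-multiset is the partition of $t$ formed by its multiplicities. A nonempty set $\Lambda$ of partitions of $t$ is \emph{closed} if, whenever $(\lambda_1,\dots,\lambda_s)\in\Lambda$ and $0\le\mu_i\le\lambda_i$ for all $i$, the partition formed by the nonzero $\mu_i$ together with $t-\sum_i\mu_i$ parts equal to $1$ is in $\Lambda$. Equivalently, deleting some elements from a multiset of type in $\Lambda$ and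 replacing them by distinct new letters gives again a type in $\Lambda$. The set of all partitions of $t$ is closed, and so is the set of partitions with all parts at most $r$, for each $r\ge1$. Taking all $\mu_i=0$ shows that every closed $\Lambda$ contains $(1,\dots,1)$.

\begin{theorem}\label{thm:general}
For all $t\ge2$ and $p\in(0,1]$ there are $c,\varepsilon>0$ and $h,n_0$ such that for $n\ge n_0$ the following holds. Let $\Lambda$ be closed, let $G_0$ be a $(c,h,p)$-typical $t$-graph on $[n]$, and let $\mathcal X$ be a set of nonsets such that for all $1\le j\le t-1$ and every $(t-j)$-multiset $A$, at most $\varepsilon n^j$ members of $\mathcal X$ have the form $A+B$ with $B$ a $j$-set disjoint from $\operatorname{supp}(A)$. Let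
\[
\mathcal F=E(G_0)\cup\{M: M\text{ a nonset of type in }\Lambda,\ M\notin\mathcal X\}.
\]
Then $\mathcal F$ has a universal cycle if and only if $t\mid d_{\mathcal F}(x)$ for every $x\in[n]$.
\end{theorem}

\begin{corollary}\label{cor:types}
Let $t\ge2$ and $n\ge n_0(t)$, and let $\Lambda$ be closed. The family of all $t$-multisets of $[n]$ with type in $\Lambda$ has a universal cycle if and only if $n$ divides its cardinality. In particular this holds, for each $1\le r\le t$, for the family of $t$-multisets with all multiplicities at most $r$.
\end{corollary}

Here $r=1$ is the Chung--Diaconis--Graham case of sets, and $r=t$ is Theorem~\ref{thm:main}.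

Both theorems follow from one statement, Proposition~\ref{prop:key}. Section~\ref{sec:tools} recalls two tools, Section~\ref{sec:idea} shows the idea for $t=3$, Sections \ref{sec:words}--\ref{sec:assembly} prove Proposition~\ref{prop:key} and Theorem~\ref{thm:main}, and Section~\ref{sec:general} proves Theorem~\ref{thm:general} and Corollary~\ref{cor:types}.

\section{Splicing and the Local Lemma}\label{sec:tools}

From now on $t\ge2$. A cyclic word $a_1\cdots a_L$ \emph{passes through} a $(t-1)$-tuple $v$ if $v=(a_i,\dots,a_{i+t-2})$ for some $i$. Words that pass through common tuples can be merged without changing the windows. We use Euler's theorem for digraphs: a finite digraph, loops allowed, in which every vertex has equal in-degree and out-degree and all arcs lie in one component of the underlying graph has a closed walk using every arc exactly once.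

\begin{lemma}[Splicing]\label{lem:splice}
Let $W_0,W_1,\dots,W_k$ be cyclic words that cover $\mathcal F$ exactly. If for each $i\ge1$ there is a $(t-1)$-tuple through which both $W_0$ and $W_i$ pass, then $\mathcal F$ has a universal cycle.
\end{lemma}

\begin{proof}
Let $\mathcal D$ be the digraph whose vertices are the $(t-1)$-tuples over $[n]$ and which has, for each window $(a_1,\dots,a_t)$ of each $W_i$, an arc from $(a_1,\dots,a_{t-1})$ to $(a_2,\dots,a_t)$. We identify the arc with the window. The head of a window of $W_i$ is the tail of the next window, so the windows of $W_i$ in cyclic order form a closed walk, whose vertices are the tuples through which $W_i$ passes. These $k+1$ closed walks use every arc once, so in-degrees equal out-degrees, and each walk meets the walk of $W_0$, so all arcs lie in one component. Let $\alpha_1,\dots,\alpha_L$, with $L=|\mathcal F|$, be the arcs in the order of an Euler circuit, and let $c_i$ be the first entry of $\alpha_i$. The head of $\alpha_i$ is the tail of $\alpha_{i+1}$, so for $2\le u\le t$ the $u$-th entry of $\alpha_i$ is the $(u-1)$-th entry of $\alpha_{i+1}$. Iterating, the $u$-th entry of $\alpha_i$ is $c_{i+u-1}$, with indices modulo $L$.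 Thus the windows of $c_1\cdots c_L$ are $\alpha_1,\dots,\alpha_L$, whose contents are the members of $\mathcal F$, each once.
\end{proof}

\begin{example}\label{ex:splice}
Let $t=3$ and $n=4$. The word $W_0=114422331243$ has the twelve contents
\[
114,\ 144,\ 244,\ 224,\ 223,\ 233,\ 133,\ 123,\ 124,\ 234,\ 134,\ 113 .
\]
The one-letter words $1,2,3,4$ have contents $111,222,333,444$, the word $12$ has windows $(1,2,1)$ and $(2,1,2)$ with contents $112$ and $122$, and the word $43$ has contents $344$ and $334$. These are all $20$ multisets. Since $W_0$ passes through $(1,1)$, $(2,2)$, $(3,3)$, $(4,4)$, $(1,2)$ and $(4,3)$, the six short words can be inserted there, which gives the universal cycle $111\,444\,222\,333\,1212\,4343$.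
\end{example}

An event $E$ is \emph{mutually independent} of a family of events if it is independent of every Boolean combination of them. The general form of the Lov\'asz Local Lemma reads as follows. Let $E_1,\dots,E_r$ be events and $\Gamma(i)\subseteq\{1,\dots,r\}$ sets with $i\in\Gamma(i)$ such that $E_i$ is mutually independent of the family $\{E_j:j\notin\Gamma(i)\}$. If there are $x_i\in[0,1)$ with $\mathbb P(E_i)\le x_i\prod_{j\in\Gamma(i)\setminus\{i\}}(1-x_j)$ for all $i$, then with positive probability no $E_i$ occurs. Our events have very different probabilities, and what we can bound is the total probability in each neighborhood.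

\begin{lemma}\label{lem:lll}
Let $E_i$ and $\Gamma(i)$ be as above. If $\sum_{j\in\Gamma(i)}\mathbb P(E_j)\le\frac14$ for all $i$, then with positive probability no $E_i$ occurs.
\end{lemma}

\begin{proof}
Take $x_i=2\mathbb P(E_i)$, which is at most $\frac12$ because $i\in\Gamma(i)$. Then $\prod_{j\in\Gamma(i)\setminus\{i\}}(1-x_j)\ge1-2\sum_{j\in\Gamma(i)}\mathbb P(E_j)\ge\frac12$, so $x_i\prod_{j\in\Gamma(i)\setminus\{i\}}(1-x_j)\ge\mathbb P(E_i)$.
\end{proof}

\section{The idea for $t=3$}\label{sec:idea}

For $t=2$ we took an Euler tour through all the sets and spliced in the one-letter words. For larger $t$ this fails for two reasons. First, a tour through sets passes only through tuples of distinct letters, so for $t\ge3$ it never meets the one-letter word $x$. Second, a tour through all the sets need not exist. For $t=4$ and $n\equiv6\pmod 8$, the number $\binom{n+3}{4}/n=(n+1)(n+2)(n+3)/24$ is an integer because $8\mid n+2$, while $\binom n4/n=(n-1)(n-2)(n-3)/24$ is not, because $n-1$ and $n-3$ are odd and $n-2\equiv4\pmod8$. So we reverse the order. We first cover the nonsets by short cyclic words, which use up some sets, and then apply Theorem~\ref{thm:gjko} to the sets that remain. By \eqref{eq:count}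 the short words remove a multiple of $t$ from every $d_{\mathcal F}(x)$, so the degree condition of Theorem~\ref{thm:gjko} comes for free.

Let $t=3$, so that the nonsets are $aaa$ and $aab$ with $a\ne b$. For each nonset $M$ we want a short word $C_M$ that contains $M$ and otherwise consists of new letters.

\emph{Covering one nonset may force covering others.} In the word $\cdots y'\,y\;a\,a\,a\;z\,z'\cdots$ the two windows next to $aaa$ have contents $aay$ and $aaz$, which are nonsets. If we use $C_{aaa}$, we must not use $C_{aay}$ and $C_{aaz}$. So we have to select a subfamily of the words that covers each nonset once.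

\emph{The selection must not be circular.} Suppose we wrote $aab$ in this order. The window before it has content $aay$, a nonset of the same kind. It could then happen that $C_{aab}$ covers $aac$, $C_{aac}$ covers $aad$, $C_{aad}$ covers $aab$, and no other word covers these three multisets. Each of the three must be covered by exactly one of two words, so of any two of the three words exactly one must be selected, which is impossible. The remedy is to put the repeated letter at both ends. In $\cdots y'\,y\;a\,b\,a\;z\,z'\cdots$ the neighboring windows have contents $y'ya$, $yab$, $baz$ and $azz'$, all sets. With this order, every other window of $C_M$ has larger support than $M$, and we can select by increasing support size: take all $n$ words $C_{aaa}$, which cover $2n$ of the multisets $aab$, and take $C_{aab}$ for the remaining $n(n-1)-2n$.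

\emph{The short words must meet the tour.} Theorem~\ref{thm:gjko} tells us which sets the tour $T$ covers, but not in which order it reads them. We therefore reserve for each $M$ a set $e_M=\{g_1,g_2,g_3\}$ of new letters that no short word covers. Then $T$ reads $e_M$ in some order and passes through some pair $(g_i,g_j)$ with $i\ne j$. We let $C_M$ pass through all six such pairs, separated by blocks $Z_i$ of three letters that are used only once:
\[
C_{aab}=aba\;Z_0\;g_1g_2\;Z_1\;g_1g_3\;Z_2\;g_2g_1\;Z_3\;g_2g_3\;Z_4\;g_3g_1\;Z_5\;g_3g_2\;Z_6 .
\]
This word has length $3+6\cdot2+7\cdot3=36$.

\emph{The short words must be disjoint and spread out.} There are $n^2$ nonsets, so the words cover at most $36n^2$ triples, and an average pair of letters lies in at most $3\cdot36n^2/\binom n2=O(1)$ of them. If no triple is covered twice and \emph{every} pair lies in boundedly many covered triples, then the remaining $3$-graph is typical with $p=1$. We obtain this by choosing the new letters at random and applying the Local Lemma.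

\section{The short words}\label{sec:words}

Fix $t\ge2$ and put $R=t!$. Let $\mathcal L$ be a set of $m=t+(R+1)t$ symbols called \emph{labels}: the labels $g_1,\dots,g_t$, and $t$ further labels for each of the \emph{blocks} $Z_0,\dots,Z_R$, where each block is the sequence of its $t$ labels. Let $P_1,\dots,P_R$ be all the ordered $(t-1)$-tuples of distinct elements of $\{g_1,\dots,g_t\}$; there are $t!$ of them. We assume throughout that $n\ge m+t$; note that $m\ge4t$.

For each nonset $M$ fix once and for all an ordering $w=w_1\cdots w_t$ of $M$ with $w_1=w_t$, which exists because $M$ has a repeated element. Let $\operatorname{Inj}(M)$ be the set of injections $f\colon\mathcal L\to[n]\setminus\operatorname{supp}(M)$. For $f\in\operatorname{Inj}(M)$ let $C_M=C_M(f)$ be the cyclic word obtained from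
\[
w_1\cdots w_t\;Z_0\,P_1\,Z_1\,P_2\,Z_2\cdots P_R\,Z_R
\]
by replacing each label by its $f$-value, and let $e_M=e_M(f)=f(\{g_1,\dots,g_t\})$, a $t$-set. The word has length
\[
\ell=t+R(t-1)+(R+1)t>2t ,
\]
and we regard a window also as a set of $t$ cyclically consecutive positions. The window $w$ is \emph{central}, and the other $\ell-1$ windows are \emph{noncentral}. The $f$-values of labels are \emph{fresh letters}, and a \emph{$Z$-position} is a position in one of the blocks $Z_i$. Since $f$ is injective and avoids $\operatorname{supp}(M)$, the letter at a $Z$-position occurs at no other position. Let $\mathcal W_M=\mathcal W_M(f)$ be the set of contents of the noncentral windows of $C_M$.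

\begin{lemma}\label{lem:words}
Let $M$ be a nonset and $f\in\operatorname{Inj}(M)$.
\begin{enumerate}
\item[(a)] Every noncentral window contains a $Z$-position. Its content is $A+f(J)$, where $J$ is a set of $j$ labels, $1\le j\le t$, that depends only on the position of the window, and $A$, the \emph{old part}, is a submultiset of $M$ of size $t-j$ that depends only on the position and on $M$.
\item[(b)] Every member of $\mathcal W_M$ has larger support size than $M$.
\item[(c)] Distinct windows of $C_M$ have distinct contents.
\item[(d)] The set $e_M$ is not the content of a window of $C_M$, and $C_M$ passes through every $(t-1)$-tuple of distinct elements of $e_M$.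
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Call $w,P_1,\dots,P_R$ the \emph{islands}; consecutive islands are separated by a block of length $t$. A window without $Z$-positions lies inside one island, and since the $P_i$ have length $t-1$ it is $w$. A window meeting two islands would contain a whole block and two more positions, so a window meets at most one island. If a noncentral window misses $w$, it consists of labels from blocks and from at most one $P_i$; these are $t$ distinct labels, so $j=t$ and $A$ is empty. If it meets $w$, it cannot contain positions on both sides of $w$, so for some $1\le j\le t-1$ it consists of $w_{j+1}\cdots w_t$ followed by the first $j$ labels of $Z_0$, or of the last $j$ labels of $Z_R$ followed by $w_1\cdots w_{t-j}$.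

(b) If $j=t$, the content is a set and has support size $t$, while $M$ has support size at most $t-1$. Let $j\le t-1$ and consider the window $w_{j+1}\cdots w_t$ followed by $j$ fresh letters. An element of $\operatorname{supp}(M)$ that is missing from $w_{j+1}\cdots w_t$ occurs among $w_1,\dots,w_j$ and is not $w_1$, because $w_1=w_t$ is present. So it is one of $w_2,\dots,w_j$. At most $j-1$ elements are lost and $j$ are gained. For the window ending in $w_1\cdots w_{t-j}$, the missing elements differ from $w_t=w_1$ and lie among the $j-1$ letters $w_{t-j+1},\dots,w_{t-1}$, and the same count applies.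

(c) The central window has no fresh letter, and by (a) every other window has one. Suppose that two noncentral windows $I\ne I'$ have the same content. A $Z$-position lies in a window exactly when its letter lies in the content, so $I$ and $I'$ contain the same $Z$-positions, and there is at least one. Thus they overlap, and we may assume that $I$ starts at position $a$ and $I'$ at $a+d$ with $1\le d\le t-1$. As $\ell>2t$, we have $I\cap I'=\{a+d,\dots,a+t-1\}$, $a+d-1\in I\setminus I'$ and $a+t\in I'\setminus I$. Hence $a+d-1$ and $a+t$ are not $Z$-positions. The block of a common $Z$-position consists of $t$ consecutive positions, meets $I\cap I'$, and avoids $a+d-1$ and $a+t$, so it lies in $I\cap I'$, which has only $t-d<t$ elements. This is a contradiction.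

(d) The central content is a nonset, and a noncentral content contains the letter of a $Z$-position, which is not in $e_M$. Every $(t-1)$-tuple of distinct elements of $e_M$ is the $f$-image of some $P_i$.
\end{proof}

Part (b) is the only place where $w_1=w_t$ is used. It will serve twice: it makes collisions between random words unlikely in Section~\ref{sec:random}, and it makes the selection in Section~\ref{sec:assembly} well founded.

\section{Choosing the fresh letters}\label{sec:random}

Throughout this section $\rho\in(0,1]$, $\mathcal N$ is a set of nonsets of $[n]$, and for each $M\in\mathcal N$ we are given $\Phi_M\subseteq\operatorname{Inj}(M)$ with $|\Phi_M|\ge\rho|\operatorname{Inj}(M)|$. For Theorem~\ref{thm:main} one may think of $\mathcal N$ as all nonsets, $\Phi_M=\operatorname{Inj}(M)$ and $\rho=1$. We say that $M$ \emph{loads} a $(t-1)$-set $S$ if some member of $\mathcal W_M$ is a set containing $S$. The goal is the following lemma.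

\begin{lemma}\label{lem:choice}
There are $K$ and $n_1$, depending only on $t$ and $\rho$, such that for $n\ge n_1$ one can choose $f_M\in\Phi_M$ for all $M\in\mathcal N$ with these properties:
\begin{enumerate}
\item[(P1)] $\mathcal W_M\cap\mathcal W_{M'}=\emptyset$ for all distinct $M,M'\in\mathcal N$;
\item[(P2)] $e_M\notin\mathcal W_{M'}$ for all distinct $M,M'\in\mathcal N$;
\item[(P3)] every $(t-1)$-set is loaded by fewer than $K$ members of $\mathcal N$.
\end{enumerate}
\end{lemma}

The basic estimate is the following. Let $M$ be a nonset of support size $s$, let $f$ be uniform in $\operatorname{Inj}(M)$, let $J$ be a set of $j\le t$ labels and $B$ a $j$-subset of $[n]$. Then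
\begin{equation}\label{eq:basic}
\mathbb P\bigl(f(J)=B\bigr)\le t!\,2^t\,n^{-j}.
\end{equation}
Indeed, the probability is $0$ if $B$ meets $\operatorname{supp}(M)$, and otherwise it is $j!$ divided by $(n-s)(n-s-1)\cdots(n-s-j+1)$, where each factor is at least $n-2t\ge n/2$. We also need a count. For an $r$-set $U$, at most $2^tn^{s-r}$ of the $t$-multisets have support size $s$ and support containing $U$: there are at most $n^{s-r}$ choices for the rest of the support and $\binom{t-1}{s-1}\le2^t$ choices for the multiplicities.

Now choose the $f_M$, $M\in\mathcal N$, independently, with $f_M$ uniform in $\Phi_M$. We first bound the expected number of words that hit a fixed target.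

\begin{lemma}\label{lem:load}
Let $\kappa=\ell\,t\,t!\,8^t/\rho$. For every $t$-multiset $N$ and every $(t-1)$-set $S$,
\[
\sum_{M\in\mathcal N}\mathbb P(N\in\mathcal W_M)\le\frac\kappa n,\qquad
\sum_{M\in\mathcal N}\mathbb P(e_M=N)\le\frac\kappa n,\qquad
\sum_{M\in\mathcal N}\mathbb P(M\text{ loads }S)\le\kappa .
\]
\end{lemma}

\begin{proof}
An event determined by $f_M$ has probability at most $1/\rho$ times its probability under the uniform distribution on $\operatorname{Inj}(M)$. So it suffices to prove the first two bounds for $\Phi_M=\operatorname{Inj}(M)$ and $\rho=1$.

Let $q$ be the support size of $N$. Fix a noncentral position with label set $J$, $|J|=j$, a number $s\in\{1,\dots,t-1\}$, and a submultiset $A$ of $N$ of size $t-j$. Consider the $M\in\mathcal N$ of support size $s$ whose window at this position has old part $A$ and has content $N$ with positive probability. If there is such an $M$, then $N=A+B$ with $B$ a $j$-set disjoint from $\operatorname{supp}(M)\supseteq\operatorname{supp}(A)$, so $|\operatorname{supp}(A)|=q-j$, and $s\le q-1$ by Lemma~\ref{lem:words}(b). There are at most $2^tn^{s-q+j}$ such $M$, and for each the window has content $N$ only if $f_M(J)=B$. By \eqref{eq:basic}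 their total contribution is at most
\[
2^tn^{s-q+j}\cdot t!\,2^tn^{-j}=t!\,4^t\,n^{s-q}\le t!\,4^t/n .
\]
There are at most $\ell$ positions, $t$ values of $s$ and $2^t$ submultisets $A$ of $N$, which gives the first bound.

For the second, there are at most $\sum_{s\le t-1}2^tn^s\le t\,2^tn^{t-1}$ nonsets, and $\mathbb P(e_M=N)\le t!\,2^tn^{-t}$ for each by \eqref{eq:basic}; the product is $t\,t!\,4^t/n$. For the third, $M$ loads $S$ only if $S\cup\{v\}\in\mathcal W_M$ for some $v\in[n]\setminus S$, and we sum the first bound over at most $n$ values of $v$.
\end{proof}

Without the strict inequality $s\le q-1$ the first sum would only be bounded by a constant. With it, a given word collides with some other word with probability $O(1/n)$. Summed over $O(n^{t-1})$ words, this bounds the expected number of collisions by $O(n^{t-2})$, which is too weak for a union bound. But a collision depends on only two of the independent choices, which is the setting of the Local Lemma.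

\begin{proof}[Proof of Lemma~\ref{lem:choice}]
Let $K\ge2$ be an integer with $K\ell t\,\kappa^{K-1}/(K-1)!\le\frac18$; it exists because the factorial outgrows the numerator. Consider the following bad events.
\begin{itemize}
\item $\mathrm{Coll}(M,M')$, for unordered pairs $M\ne M'$ in $\mathcal N$: $\ \mathcal W_M\cap\mathcal W_{M'}\ne\emptyset$.
\item $\mathrm{Hit}(M,M')$, for ordered pairs $M\ne M'$ in $\mathcal N$: $\ e_M\in\mathcal W_{M'}$.
\item $\mathrm{Load}(S,\mathcal M)$, for a $(t-1)$-set $S$ and $\mathcal M\subseteq\mathcal N$ with $|\mathcal M|=K$: every $M\in\mathcal M$ loads $S$.
\end{itemize}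
If no bad event occurs, then (P1)--(P3) hold. Each bad event is determined by the $f_M$ with $M$ in its \emph{index set}, which is $\{M,M'\}$ or $\mathcal M$ and has at most $K$ elements. Since the $f_M$ are independent, a bad event is mutually independent of the family of bad events whose index sets are disjoint from its own. Fix $M\in\mathcal N$. We bound the total probability of the bad events whose index set contains $M$.

Condition on $f_M$. This fixes $e_M$ and $\mathcal W_M$, where $|\mathcal W_M|\le\ell$, and does not change the distribution of the other $f_{M'}$. By Lemma~\ref{lem:load},
\begin{align*}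
\sum_{M'\ne M}\mathbb P\bigl(\mathrm{Coll}(M,M')\mid f_M\bigr)&\le\sum_{N\in\mathcal W_M}\ \sum_{M'\ne M}\mathbb P(N\in\mathcal W_{M'})\le\ell\kappa/n,\\
\sum_{M'\ne M}\mathbb P\bigl(\mathrm{Hit}(M',M)\mid f_M\bigr)&\le\sum_{N\in\mathcal W_M}\ \sum_{M'\ne M}\mathbb P(e_{M'}=N)\le\ell\kappa/n,
\end{align*}
and the first bound of Lemma~\ref{lem:load} with $N=e_M$ gives $\sum_{M'\ne M}\mathbb P(\mathrm{Hit}(M,M')\mid f_M)\le\kappa/n$. Averaging over $f_M$ gives the same three bounds without conditioning.

Let $p_{M'}(S)=\mathbb P(M'\text{ loads }S)$. By independence, $\mathbb P(\mathrm{Load}(S,\mathcal M))=\prod_{M'\in\mathcal M}p_{M'}(S)$. In the expansion of $\bigl(\sum_{M'}p_{M'}(S)\bigr)^{K-1}$ each product of $K-1$ distinct terms appears $(K-1)!$ times, so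
\[
\sum_S\ \sum_{\mathcal M\ni M}\mathbb P\bigl(\mathrm{Load}(S,\mathcal M)\bigr)\le\sum_Sp_M(S)\cdot\frac1{(K-1)!}\Bigl(\sum_{M'}p_{M'}(S)\Bigr)^{K-1}\le\ell t\,\frac{\kappa^{K-1}}{(K-1)!}.
\]
In the last step we used Lemma~\ref{lem:load} and the fact that $\sum_Sp_M(S)$ is the expected number of $(t-1)$-sets loaded by $M$, which is at most $\ell t$ because each set in $\mathcal W_M$ has $t$ subsets of size $t-1$.

For any bad event, the bad events whose index sets meet its own, itself included, therefore have total probability at most
\[
K\,\frac{(2\ell+1)\kappa}{n}+K\ell t\,\frac{\kappa^{K-1}}{(K-1)!}\le\frac18+\frac18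
\]
for $n\ge n_1=\max\bigl(m+t,\lceil 8K(2\ell+1)\kappa\rceil\bigr)$. Lemma~\ref{lem:lll} completes the proof.
\end{proof}

\section{Selection, tour and splicing}\label{sec:assembly}

Let $\mathcal F$ be a family of $t$-multisets of $[n]$ and $M\in\mathcal F$ a nonset. An injection $f\in\operatorname{Inj}(M)$ is \emph{$\mathcal F$-admissible} if $\mathcal W_M(f)\subseteq\mathcal F$ and $e_M(f)\in\mathcal F$.

\begin{proposition}\label{prop:key}
Let $t\ge2$ and $p,\rho\in(0,1]$, and let $c_*,h_*$ be the constants of Theorem~\ref{thm:gjko} for $k=t$ and $p$. There is $n_2=n_2(t,p,\rho)$ such that for $n\ge n_2$ a family $\mathcal F$ of $t$-multisets of $[n]$ has a universal cycle provided that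
\begin{enumerate}
\item[(i)] the sets in $\mathcal F$ are the edges of a $(c_*/2,h_*,p)$-typical $t$-graph $G_0$ on $[n]$;
\item[(ii)] for every nonset $M\in\mathcal F$, at least $\rho|\operatorname{Inj}(M)|$ injections are $\mathcal F$-admissible;
\item[(iii)] $t\mid d_{\mathcal F}(x)$ for every $x\in[n]$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\mathcal N$ be the set of nonsets in $\mathcal F$, and let $\Phi_M$ be the set of $\mathcal F$-admissible injections for $M\in\mathcal N$. By (ii) and Lemma~\ref{lem:choice}, for $n\ge n_1$ we can fix $f_M\in\Phi_M$ satisfying (P1)--(P3).

\emph{Selection.} The words $C_M$, $M\in\mathcal N$, may cover a nonset twice, once centrally and once noncentrally, and (P1) does not exclude this. We discard the word of a nonset that is already covered. Define \emph{active} members of $\mathcal N$ by recursion on the support size: $M$ is active if and only if $M\notin\mathcal W_{M'}$ for every active $M'$ of smaller support size. The words $C_M$ with $M$ active are the \emph{active words}. Let $\mathcal F_1$ be the set of contents of their windows. By admissibility $\mathcal F_1\subseteq\mathcal F$. We claim that the active words cover $\mathcal F_1$ exactly,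 that $\mathcal N\subseteq\mathcal F_1$, and that $e_M\notin\mathcal F_1$ for all $M\in\mathcal N$.

For the first claim, consider two different windows of active words. If they belong to the same word, their contents differ by Lemma~\ref{lem:words}(c). Let them belong to $C_M$ and $C_{M'}$ with $M\ne M'$. If both are central, the contents are $M\ne M'$. If both are noncentral, the contents differ by (P1). If the first is central, the second is noncentral and the contents agree, then $M\in\mathcal W_{M'}$, so $M'$ has smaller support size than $M$ by Lemma~\ref{lem:words}(b), and $M$ is not active, a contradiction. For the second claim, an active $M$ is the central content of $C_M$, and an inactive $M$ lies in $\mathcal W_{M'}$ for some active $M'$ by definition. For the third, $e_M$ is not a content of $C_M$ by Lemma~\ref{lem:words}(d), not a central content because it is a set, and not in $\mathcal W_{M'}$ for $M'\ne M$ by (P2).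

\emph{The tour.} Since $\mathcal N\subseteq\mathcal F_1$, the family $\mathcal F\setminus\mathcal F_1$ consists of sets. Let $G$ be the $t$-graph on $[n]$ with $E(G)=\mathcal F\setminus\mathcal F_1=E(G_0)\setminus\mathcal F_1$. Let $S$ be a $(t-1)$-set. If $v\in N_{G_0}(S)\setminus N_G(S)$, then $S\cup\{v\}\in\mathcal W_M$ for some $M$ that loads $S$. By (P3) there are fewer than $K$ such $M$, and $|\mathcal W_M|\le\ell$, so $|N_{G_0}(S)\setminus N_G(S)|\le K\ell$. Let $\mathcal A$ be a set of $a\le h_*$ subsets of size $t-1$. Since $N_G(S)\subseteq N_{G_0}(S)$, hypothesis (i) gives
\[
(1+c_*/2)\,p^an\ \ge\ \Bigl|\bigcap_{S\in\mathcal A}N_G(S)\Bigr|\ \ge\ (1-c_*/2)\,p^an-h_*K\ell\ \ge\ (1-c_*)\,p^an ,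
\]
the last step for $n\ge2h_*K\ell/(c_*p^{h_*})$. So $G$ is $(c_*,h_*,p)$-typical. Moreover $\deg_G(x)=d_{\mathcal F}(x)-d_{\mathcal F_1}(x)$, where the first term is divisible by $t$ by (iii) and the second by \eqref{eq:count}. For $n\ge n_*$, Theorem~\ref{thm:gjko} gives a tight Euler tour $T$ of $G$.

\emph{Splicing.} The word $T$ and the active words together cover $E(G)\cup\mathcal F_1=\mathcal F$ exactly. Let $M$ be active. Then $e_M\in\mathcal F\setminus\mathcal F_1=E(G)$, so $T$ has a window $(a_1,\dots,a_t)$ with content $e_M$, and $T$ passes through $(a_1,\dots,a_{t-1})$. By Lemma~\ref{lem:words}(d), $C_M$ passes through the same tuple. Lemma~\ref{lem:splice} with $W_0=T$ gives a universal cycle for $\mathcal F$.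
\end{proof}

The divisibility hypothesis enters at one point only, the degree condition of Theorem~\ref{thm:gjko}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal F$ be the family of all $t$-multisets of $[n]$. Necessity follows from \eqref{eq:count} and \eqref{eq:sym}, and the case $t=1$ was settled in Section~\ref{sec:intro}. Let $t\ge2$ and $n\mid\binom{n+t-1}{t}$, and apply Proposition~\ref{prop:key} with $p=\rho=1$. For large $n$, (i) holds with $G_0=K_n^{(t)}$ by \eqref{eq:complete}; (ii) holds because every injection is $\mathcal F$-admissible; and (iii) holds by \eqref{eq:sym}.
\end{proof}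

\section{Restricted families}\label{sec:general}

To deduce Theorem~\ref{thm:general}, we have to verify hypothesis (ii) of Proposition~\ref{prop:key}. The windows of $C_M$ are of two kinds. Those whose contents are sets must be edges of $G_0$; typicality lets us arrange this label by label for a positive proportion $2\rho$ of the injections. Those whose contents are nonsets have an allowed type because $\Lambda$ is closed, and they fall into $\mathcal X$ for a proportion at most $\rho$ if $\varepsilon$ is small compared with $\rho$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Necessity is \eqref{eq:count}. For sufficiency let $c_*,h_*$ be the constants of Theorem~\ref{thm:gjko} for $k=t$ and $p$, let $\ell$ and $m$ be as in Section~\ref{sec:words}, and put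
\[
h=\max(h_*,\ell),\qquad c=\min(c_*/2,1/4),\qquad \rho=\tfrac12\,(p^\ell/2)^m,\qquad\varepsilon=\frac{\rho}{\ell\,t!\,2^t}.
\]
The sets in $\mathcal F$ are the edges of $G_0$, which is $(c_*/2,h_*,p)$-typical because $c\le c_*/2$ and $h\ge h_*$. So (i) holds, and (iii) is assumed. We prove (ii) for a nonset $M\in\mathcal F$. By Lemma~\ref{lem:words}(a), a noncentral window has content $A+f(J)$, with $A$ and $J$ independent of $f$, and this is a set if and only if $A$ has no repeated element.

\emph{Contents that are sets.} Call a pair $(A,J)$ a \emph{constraint} if it comes from a noncentral window whose old part $A$ has no repeated element, or if it is $(\emptyset,\{g_1,\dots,g_t\})$, which describes $e_M$. There are at most $(\ell-1)+1=\ell$ constraints, each with $J\ne\emptyset$, and we want $A+f(J)\in E(G_0)$ for all of them. Assign values to the labels one at a time, in a fixed order. When we come to a label $y$, consider the constraints $(A,J)$ for which $y$ is the last label of $J$ in the order. For each of them $S=A+f(J\setminus\{y\})$ is an already determined $(t-1)$-set, and we require $f(y)\in N_{G_0}(S)$. We also require that $f(y)$ avoid $\operatorname{supp}(M)$ and the values used before,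 at most $m+t$ letters. As at most $\ell\le h$ sets $S$ are involved and $c\le\frac14$, there are at least $\frac34p^\ell n-m-t\ge\frac12p^\ell n$ choices for $f(y)$ when $n\ge4(m+t)p^{-\ell}$. So at least $(\frac12p^\ell n)^m=2\rho n^m\ge2\rho|\operatorname{Inj}(M)|$ injections satisfy all constraints.

\emph{Contents that are nonsets.} Let $A$ have a repeated element and $j=|J|$, so that $1\le j\le t-1$. If $M$ has multiplicities $\lambda_1,\dots,\lambda_s$, then $A$ has multiplicities $\mu_i\le\lambda_i$, and the type of $A+f(J)$ consists of the nonzero $\mu_i$ and $j=t-\sum_i\mu_i$ ones. It lies in $\Lambda$ because $\Lambda$ is closed. So $A+f(J)\in\mathcal F$ unless $A+f(J)\in\mathcal X$. The $j$-set $f(J)$ is disjoint from $\operatorname{supp}(A)$, so by the hypothesis on $\mathcal X$ at most $\varepsilon n^j$ values of $f(J)$ put the content into $\mathcal X$. By \eqref{eq:basic}, the proportion of $f\in\operatorname{Inj}(M)$ for which this happens is at most $\varepsilon n^j\cdot t!\,2^tn^{-j}=\varepsilon\,t!\,2^t$. Over all windows, the proportion is at most $\ell\,\varepsilon\,t!\,2^t=\rho$.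

Hence at least $(2\rho-\rho)|\operatorname{Inj}(M)|$ injections are $\mathcal F$-admissible, and Proposition~\ref{prop:key} applies for $n\ge n_0=\max\bigl(n_2(t,p,\rho),\lceil4(m+t)p^{-\ell}\rceil\bigr)$, which depends only on $t$ and $p$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:types}]
Apply Theorem~\ref{thm:general} with $p=1$, $\mathcal X=\emptyset$ and $G_0=K_n^{(t)}$, which is $(c,h,1)$-typical for large $n$ by \eqref{eq:complete}. Since $(1,\dots,1)\in\Lambda$, the family $\mathcal F$ consists of all $t$-multisets with type in $\Lambda$. It is invariant under permutations of $[n]$, so \eqref{eq:sym} turns the condition of the theorem into $n\mid|\mathcal F|$.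
\end{proof}

The hypotheses on $\Lambda$ and $\mathcal X$ guard against a local obstruction that divisibility does not see.

\begin{example}\label{ex:sharp}
Let $t\ge3$, and let $\mathcal F$ be a family with $|\mathcal F|\ge2$ that contains $1^t$ but no multiset $1^{t-1}+\{y\}$ with $y\ne1$. Then $\mathcal F$ has no universal cycle. Indeed, in such a cycle the window after the one with content $1^t$ is a different window, as the length is at least $2$, and its content has the form $1^{t-1}+\{y\}$; so $y=1$, and $1^t$ occurs twice. Now let $n\ge2$ and $\gcd(n,t)=1$.

(1) Let $\Lambda=\{(t),(1,\dots,1)\}$, which is not closed since it omits $(t-1,1)$, and let $\mathcal F$ be the family of all $t$-multisets with type in $\Lambda$. Then $|\mathcal F|=\binom nt+n\ge2$ is divisible by $n$, because $t\binom nt=n\binom{n-1}{t-1}$. By \eqref{eq:sym} the divisibility condition holds, but there is no universal cycle.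

(2) Let $\Lambda$ be the set of all partitions of $t$, let $\mathcal X$ consist of the $n(n-1)$ nonsets $x^{t-1}+\{y\}$ with $x\ne y$, and let $\mathcal F$ be the family of all $t$-multisets not in $\mathcal X$. Then $\mathcal F$ contains $1^t$ and $2^t$, and $|\mathcal F|=\binom{n+t-1}{t}-n(n-1)$ is divisible by $n$. Again the divisibility condition holds and there is no universal cycle. Here $n-1\ge n/2$ members of $\mathcal X$ have the form $A+B$ with $A=1^{t-1}$ and $j=1$, so the hypothesis on $\mathcal X$ fails for every $\varepsilon<\frac12$.
\end{example}

\begin{thebibliography}{9}

\bibitem{GJKO}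
S.~Glock, F.~Joos, D.~K\"uhn, D.~Osthus,
\emph{Euler tours in hypergraphs},
Combinatorica 40 (2020) 679--690.

\bibitem{HJZ}
Glenn Hurlbert, Tobias Johnson, Joshua Zahl,
\emph{On Universal Cycles for Multisets},
arXiv:math/0701488 (2007).

\end{thebibliography}
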